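\title{Simplicial polytopes with few empty neighboring spheres}

\begin{abstract}
Two adjacent facets of a simplicial $d$-polytope have $d+1$ vertices in total, and these determine a sphere. Schatteman conjectured that, when the polytope is not a simplex and no $d+2$ vertices lie on one sphere, at least $d$ of the $(d-2)$-faces define a sphere with no other vertex inside, and at least $d$ define a sphere with all other vertices inside. We disprove this for every $d\ge 3$: erecting suitable pyramids on the facets of a regular simplex gives a polytope in which exactly $\lceil (d+1)/2\rceil$ faces define empty spheres. We also prove that in every dimension $d\ge2$ at least two faces define empty spheres and at least two define full spheres. For empty spheres and $d=3$ the two bounds meet.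
\end{abstract}

\section{Introduction}

Let $P\subset\mathbb{R}^d$, $d\ge2$, be a convex polytope of dimension $d$. Its $(d-1)$-dimensional faces are its \emph{facets} and its $(d-2)$-dimensional faces are its \emph{ridges}; $P$ is \emph{simplicial} if all facets are simplices. A simplicial polytope is \emph{generic} if it is not a simplex and no $d+2$ of its vertices lie on one sphere.

Let $P$ be simplicial. A ridge lies in exactly two facets, which together have $d+1$ vertices, and exactly one sphere passes through these vertices: the \emph{neighboring sphere} of the ridge. If $P$ is generic, every other vertex lies strictly inside or strictly outside. The sphere is \emph{empty} if no other vertex is inside and \emph{full} if all other vertices are inside, and we call a ridge empty or full when its neighboring sphere is. We count ridges, not spheres: different ridges may define the same sphere, and each of them counts.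

For $d=2$ the polytope is a convex $n$-gon, $n\ge4$, with no four vertices on a circle. The ridges are the vertices, and the neighboring circles pass through three consecutive vertices; they play the role that osculating circles play for a smooth curve. Such a circle is determined locally, while being empty or full compares it with the whole polygon. In this case it is known that at least two of the $n$ circles are empty and at least two are full. In higher dimensions the simplest generic polytopes are bipyramids over a $(d-1)$-simplex, and these have exactly $d$ ridges of one kind and $d(d-1)$ of the other (Example~\ref{ex:bipyramid}). So no lower bound larger than $d$ can hold, and $d$ agrees with the planar value $2$. The following conjecture is stated in \cite{AGMT}.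

\medskip
\noindent\textbf{Conjecture} (Schatteman). \emph{Every generic simplicial $d$-polytope has at least $d$ empty ridges and at least $d$ full ridges.}
\medskip

The half about empty ridges fails as soon as $d\ge 3$.

\begin{theorem}\label{thm:upper}
For every $d\ge3$ there is a generic simplicial $d$-polytope with exactly $\lceil (d+1)/2\rceil$ empty ridges. Since $\lceil (d+1)/2\rceil<d$ for $d\ge3$, Schatteman's conjecture fails for every $d\ge3$.
\end{theorem}

What survives in all dimensions is the planar number $2$.

\begin{theorem}\label{thm:lower}
For $d\ge2$, every generic simplicial $d$-polytope has at least two empty ridges and at least two full ridges.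
\end{theorem}

Let $e(d)$ be the smallest number of empty ridges of a generic simplicial $d$-polytope. The theorems give $2\le e(d)\le\lceil(d+1)/2\rceil$ for $d\ge3$, and hence $e(3)=2$. We do not determine $e(d)$ for $d\ge4$, and we make no claim on whether the half of the conjecture about full ridges, taken alone, fails.

Section~\ref{sec:power} turns questions about spheres into linear algebra. Section~\ref{sec:three} works out the counterexample for $d=3$ by hand, Sections~\ref{sec:pyramids} and~\ref{sec:couples} prove Theorem~\ref{thm:upper}, and Section~\ref{sec:ears}, which uses only Section~\ref{sec:power}, proves Theorem~\ref{thm:lower}.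

\section{Faces and power functions}\label{sec:power}

We use two standard facts about faces.
\begin{enumerate}
\item[(F1)] Let $V\subset\mathbb{R}^d$ be finite and let $L$ be an affine function with $L\ge0$ on $V$. Then the convex hull of the points of $V$ with $L=0$ is a face of $\operatorname{conv}V$. In particular, if $L$ vanishes at exactly $d$ points of $V$, these are affinely independent, and $V$ has further points, then these $d$ points span a facet, which is a simplex.
\item[(F2)] A ridge (face of codimension two) of a polyhedron lies in exactly two facets. For a polytope, the graph on the facets in which two facets are adjacent when they share a ridge is connected.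
\end{enumerate}
The $d+1$ vertices of two adjacent facets $F,F'$ of a simplicial polytope $P$ are affinely independent, because the hyperplane of $F$ meets $P$ only in $F$ and so misses the vertex of $F'$ that is not in $F$.

The \emph{power function} of the sphere with center $a$ and radius $\rho$ is $p(z)=|z-a|^2-\rho^2$. It is negative exactly inside the sphere and positive exactly outside, and it has the form $|z|^2+(\text{affine function})$.

\begin{lemma}\label{lem:power}
A function $p(z)=|z|^2+(\text{affine function})$ with at least two zeros is the power function of a sphere. Through $d+1$ affinely independent points there passes exactly one sphere, and its power function is the only function of this form that vanishes at these points.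
\end{lemma}

\begin{proof}
Completing the square gives $p(z)=|z-a|^2-\kappa$, and $\kappa=|u-a|^2=|u'-a|^2>0$ for two distinct zeros $u,u'$. An affine function $\ell$ is determined by arbitrarily prescribed values at $d+1$ affinely independent points $u_0,\dots,u_d$, so exactly one function $|z|^2-\ell(z)$ vanishes at all $u_i$.
\end{proof}

Thus a sphere through given points is found by adding a suitable affine function to a known power function. This is the only way in which spheres are computed below.

\begin{example}[Bipyramids]\label{ex:bipyramid}
Let $W=\{w_1,\dots,w_d\}$ span a $(d-1)$-simplex and let $u,u'$ lie on opposite sides of its hyperplane, so that $\sum_i\alpha_iw_i=\beta u+\beta'u'$ with positive coefficients and $\sum_i\alpha_i=\beta+\beta'=1$. The facets of the bipyramid $\operatorname{conv}(W\cup\{u,u'\})$ consist of one apex and $d-1$ points of $W$. Each of the $d$ ridges $W\setminus\{w_i\}$ has a neighboring sphere through all vertices except $w_i$; each of the $2\binom d2$ ridges that contain an apex has a neighboring sphere through all vertices except the other apex. Affine functions respect the relation above, so every power function $p$ satisfies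
\[
\sum_i\alpha_ip(w_i)-\beta p(u)-\beta'p(u')=\kappa:=\sum_i\alpha_i|w_i|^2-\beta|u|^2-\beta'|u'|^2 .
\]
The bipyramid is generic if and only if $\kappa\ne0$. If $\kappa>0$, then $\alpha_ip(w_i)=\kappa$ for the sphere that omits $w_i$, so this sphere is empty, while an omitted apex has negative power, so the other spheres are full: there are $d$ empty and $d(d-1)$ full ridges. If $\kappa<0$ the numbers are exchanged. With the origin at $\sum_i\alpha_iw_i$ one sees that $\kappa>0$ when the apexes are close to the origin and $\kappa<0$ when they are far away.
\end{example}

Let $x_1,\dots,x_{d+1}$ be affinely independent. The \emph{barycentric coordinates} are the affine functions $\lambda_1,\dots,\lambda_{d+1}$ with $\lambda_j(x_j)=1$ and $\lambda_j(x_k)=0$ for $k\neq j$; they satisfy $\sum_j\lambda_j=1$ and $z=\sum_j\lambda_j(z)x_j$.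

\begin{lemma}\label{lem:regular}
If $|x_j-x_k|=1$ for all $j\ne k$, then the sphere through $x_1,\dots,x_{d+1}$ has the power function $\pi=-\sum_{j<k}\lambda_j\lambda_k$.
\end{lemma}

\begin{proof}
Write $\lambda_j=\lambda_j(z)$. Since $\sum_j\lambda_j=1$,
\[
\sum_{j<k}\lambda_j\lambda_k|x_j-x_k|^2=\frac12\sum_{j,k}\lambda_j\lambda_k\bigl(|x_j|^2+|x_k|^2-2x_j\cdot x_k\bigr)=\sum_j\lambda_j|x_j|^2-|z|^2 .
\]
So $\pi(z)=|z|^2-\sum_j|x_j|^2\lambda_j(z)$, which has the required form and vanishes at every $x_j$.
\end{proof}

Our examples are computed in a symmetric position, which need not be generic, and then perturbed.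

\begin{lemma}\label{lem:perturb}
Consider configurations $(v_1,\dots,v_N)\in(\mathbb{R}^d)^N$ with $N\ge d+2$.
\begin{enumerate}
\item[(a)] The following conditions are open: that $d$ given points are affinely independent and all other points lie strictly on one side of their hyperplane; and that $d+1$ given points are affinely independent and a given further point lies strictly inside (or strictly outside) the sphere through them.
\item[(b)] The configurations with no $d+2$ points on one sphere are dense.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Delta(u_0,\dots,u_d)$ be the determinant with rows $(1,u_i)$ and $\Gamma(u_0,\dots,u_{d+1})$ the determinant with rows $(1,u_i,|u_i|^2)$. The points $u_0,\dots,u_d$ are affinely independent if and only if $\Delta\neq0$. Expanding along the last row gives $\Gamma(u_0,\dots,u_d,z)=\Delta(u_0,\dots,u_d)|z|^2+(\text{affine in }z)$, and this vanishes at $z=u_i$. So if $\Delta\ne0$, then $\Gamma/\Delta$ is the power function of the sphere through $u_0,\dots,u_d$.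

(a) The first condition says that the numbers $\Delta(u_1,\dots,u_d,w)$, with $w$ running over the other points, are nonzero and of one sign. The second says that $\Delta\ne0$ and $\Gamma/\Delta$ has a given sign.

(b) The equation of a sphere through $d+2$ points is a linear relation among the columns of $\Gamma$, so $\Gamma=0$. The polynomial $\Gamma$ is not identically zero: take $\Delta\ne0$ and $z$ off the sphere. The product of these polynomials over all $(d+2)$-subsets is nonzero, and a nonzero polynomial vanishes on no open set.
\end{proof}

\section{A tetrahedron with four pyramids}\label{sec:three}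

The plan is to erect a low pyramid on each facet of a simplex. The new ridges, those that contain an apex, are then not empty for a simple reason, and the positions of the apexes are left free to spoil as many of the old ridges as possible. Here is the case $d=3$, where ridges are edges.

Let $x_1,\dots,x_4$ be the vertices of a regular tetrahedron with edge length $1$, and let $y_1,\dots,y_4$ have barycentric coordinates
\[
y_1=\tfrac{(-1,2,4,16)}{21},\quad y_2=\tfrac{(2,-1,16,4)}{21},\quad y_3=\tfrac{(16,4,-1,2)}{21},\quad y_4=\tfrac{(4,16,2,-1)}{21}.
\]
The point $y_i$ lies just beyond the facet opposite $x_i$. Lemma~\ref{lem:facets} below shows that the convex hull of the eight points is the tetrahedron with a pyramid on each facet. It has twelve new edges $y_ix_l$, $l\neq i$, and six old edges. The pairwise products of $-1,2,4,16$ add up to $8+32+64-22=82$, so Lemma~\ref{lem:regular} gives $\pi(y_i)=-82/441=-c/21$ with $c=82/21$. All apexes lie inside the circumsphere.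

\emph{New edges.} The two triangles at $y_ix_l$ belong to the pyramid with apex $y_i$, so the neighboring sphere passes through $y_i$ and the three points $x_k$, $k\neq i$. The function $\pi-c\lambda_i$ vanishes at these four points, and its value at $x_i$ is $-c<0$. No new edge is empty.

\emph{Old edges.} An old edge is determined by the pair $\{i,j\}$ of indices that it omits. Its two triangles have third vertices $y_i$ and $y_j$, so the power function is $p=\pi+\alpha\lambda_i+\beta\lambda_j$, with $\alpha,\beta$ fixed by $p(y_i)=p(y_j)=0$. The cyclic permutation $1\to3\to2\to4\to1$ of the $x_i$ is induced by an isometry of the tetrahedron, which permutes the $y_i$ in the same way. It has two orbits on pairs: $\{1,2\},\{3,4\}$, and the four remaining pairs. One pair from each orbit suffices.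

For $\{1,2\}$, the edge $x_3x_4$, the equations are $-\alpha+2\beta=c$ and $2\alpha-\beta=c$, so $\alpha=\beta=c$. Then $p(x_1)=p(x_2)=c>0$ and $p(y_3)=p(y_4)=\frac{c}{21}(-1+16+4)>0$. The sphere is empty.

For $\{1,3\}$, the edge $x_2x_4$, the equations are $-\alpha+4\beta=c$ and $16\alpha-\beta=c$, so $\alpha=5c/63$ and $\beta=17c/63$. At $y_4$ we get $p(y_4)=\frac{c}{21}\bigl(-1+\frac{5\cdot4+17\cdot2}{63}\bigr)=-\frac{c}{21}\cdot\frac{9}{63}<0$. The sphere contains the third apex $y_4$.

So only $x_3x_4$ and $x_1x_2$ are empty. All inequalities are strict, and by Lemma~\ref{lem:perturb} an arbitrarily small perturbation gives a generic polytope with two empty edges, one fewer than conjectured. The next section explains what makes the numbers $2,4,16$ and their cyclic arrangement work.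

\section{Pyramids on a regular simplex}\label{sec:pyramids}

Let $d\ge3$ and $I=\{1,\dots,d+1\}$. Let $x_j$, $j\in I$, be the vertices of a regular simplex with edge length $1$, with barycentric coordinates $\lambda_j$ and $\pi$ as in Lemma~\ref{lem:regular}. Let $S$ be the set of indices of the facets that receive a pyramid; we allow $S=I$ or $S=I\setminus\{o\}$ for one index $o$. The apexes are given by an array $(r_{ij})$, $i\in S$, $j\in I\setminus\{i\}$, with two properties.
\begin{enumerate}
\item[(R1)] All entries satisfy $r_{ij}\ge2$.
\item[(R2)] The $d$ entries of row $i$ form the same multiset for all $i\in S$.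
\end{enumerate}
By (R2) the numbers $s_1=\sum_{j\neq i}r_{ij}$ and $s_2=\sum_{j<k;\,j,k\ne i}r_{ij}r_{ik}$ do not depend on $i$. Put $\mu=1/(s_1-1)>0$ and define $y_i$, $i\in S$, by
\[
\lambda_i(y_i)=-\mu,\qquad\lambda_j(y_i)=\mu r_{ij}\quad(j\ne i);
\]
the coordinates add up to $\mu(s_1-1)=1$. Let $P_0$ be the convex hull of all $x_j$ and $y_i$. The ratio $r_{ij}=-\lambda_j(y_i)/\lambda_i(y_i)$ records the slope of a side of the pyramid: the hyperplane through $y_i$ and the points $x_l$, $l\ne i,j$, is $\lambda_j+r_{ij}\lambda_i=0$, which approaches the base $\lambda_i=0$ as $r_{ij}$ grows.

We name faces by their vertex sets. For $i\in S$ and $j\in I\setminus\{i\}$ let $F_{ij}=\{y_i\}\cup\{x_l:l\ne i,j\}$, and if $S\neq I$ let $F_o=\{x_l:l\ne o\}$.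

\begin{lemma}\label{lem:facets}
The polytope $P_0$ is simplicial, all $x_j$ and $y_i$ are vertices, the facets are the $F_{ij}$ and (if $S\ne I$) $F_o$, and the ridges are
\begin{enumerate}
\item[(A)] $\{y_i\}\cup\{x_l:l\ne i,j,k\}$ for $i\in S$ and distinct $j,k\in I\setminus\{i\}$, lying in $F_{ij}$ and $F_{ik}$;
\item[(B)] $\{x_l:l\ne i,j\}$ for distinct $i,j\in S$, lying in $F_{ij}$ and $F_{ji}$;
\item[(C)] if $S\ne I$, $\{x_l:l\ne i,o\}$ for $i\in S$, lying in $F_{io}$ and $F_o$.
\end{enumerate}
The same holds after any sufficiently small displacement of the points.
\end{lemma}

\begin{proof}
Let $L_{ij}=\lambda_j+r_{ij}\lambda_i$. It vanishes at $x_l$ for $l\ne i,j$, and $L_{ij}(y_i)=\mu r_{ij}-r_{ij}\mu=0$. At the remaining points it is positive: $L_{ij}(x_j)=1$, $L_{ij}(x_i)=r_{ij}$, $L_{ij}(y_k)=\mu(r_{kj}+r_{ij}r_{ki})$ for $k\in S\setminus\{i,j\}$, and, if $j\in S$, $L_{ij}(y_j)=\mu(r_{ij}r_{ji}-1)>0$ by (R1). The points of $F_{ij}$ are affinely independent, since $\lambda_i$ vanishes at the $x_l$ in $F_{ij}$ but not at $y_i$. Likewise $\lambda_o$ vanishes on $F_o$, equals $1$ at $x_o$ and equals $\mu r_{io}>0$ at $y_i$. So each listed set consists of $d$ affinely independent points with all other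 points strictly on one side of their hyperplane. By Lemma~\ref{lem:perturb}(a) this persists under small displacements, and by (F1) the listed sets are simplex facets. The rest of the argument is combinatorial.

A ridge of a listed facet arises by deleting one vertex. Deleting $x_k$ from $F_{ij}$ gives a set of type (A), which also lies in $F_{ik}$. Deleting $y_i$ from $F_{ij}$ gives a set of type (B), also in $F_{ji}$, if $j\in S$, and a set of type (C), also in $F_o$, if $j=o$. Deleting $x_i$ from $F_o$ gives a set of type (C), also in $F_{io}$. So every facet adjacent to a listed facet is listed, and by (F2) the list is complete. Finally $y_i\in F_{ij}$, and $x_l\in F_{ij}$ for any $i\in S$ and $j\in I$ with $i,j,l$ distinct.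
\end{proof}

Next we locate the apexes relative to the circumsphere. By Lemma~\ref{lem:regular},
\begin{equation}\label{eq:c}
\pi(y_i)=-\mu^2(s_2-s_1)=-c\mu,\qquad c:=\mu(s_2-s_1).
\end{equation}
The purpose of (R2) is to make $c$ independent of $i$, so that it cancels from all signs below. Moreover $c>0$: the sum $s_1-r_{ij}$ has $d-1$ terms, each at least $2$, so
\[
s_2=\frac12\sum_{j\ne i}r_{ij}(s_1-r_{ij})\ge(d-1)s_1>s_1,
\]
where the last step uses $d\ge3$.

\begin{lemma}\label{lem:spheres}
In $P_0$ the following holds.
\begin{enumerate}
\item[(a)] All vertices not on the neighboring sphere of a ridge of type (A) lie strictly inside it; one of them is $x_i$.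
\item[(b)] For the ridge of type (B) given by $\{i,j\}$, the vertices $x_i$ and $x_j$ lie strictly outside the neighboring sphere, and for $k\in S\setminus\{i,j\}$ the power of $y_k$ has the sign of
\[
B_{ij}(k)=(1+r_{ij})r_{ki}+(1+r_{ji})r_{kj}-(r_{ij}r_{ji}-1).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $F_{ij}\cup F_{ik}$ consists of $y_i$ and all $x_l$, $l\ne i$. The function $\pi-c\lambda_i$ vanishes at these $x_l$ and equals $-c\mu+c\mu=0$ at $y_i$, so it is the power function. It equals $-c$ at $x_i$ and $-c\mu(1+r_{ni})$ at $y_n$, $n\in S\setminus\{i\}$.

(b) The sphere passes through $y_i$, $y_j$ and the $x_l$, $l\neq i,j$. A function $p=\pi+\alpha\lambda_i+\beta\lambda_j$ vanishes at these $x_l$, and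
\[
p(y_i)=\mu(-c-\alpha+\beta r_{ij}),\qquad p(y_j)=\mu(-c+\alpha r_{ji}-\beta).
\]
Put $D=r_{ij}r_{ji}-1>0$, $\alpha=c(1+r_{ij})/D$ and $\beta=c(1+r_{ji})/D$. Then $\beta r_{ij}-\alpha=c(r_{ij}r_{ji}-1)/D=c$, and $\alpha r_{ji}-\beta=c$ by the same computation with $i$ and $j$ exchanged. So $p$ is the power function. We have $p(x_i)=\alpha>0$, $p(x_j)=\beta>0$ and $p(y_k)=\mu(-c+\alpha r_{ki}+\beta r_{kj})=\frac{c\mu}{D}B_{ij}(k)$.
\end{proof}

Part (a) disposes of the new ridges. It also shows that these polytopes have at least $|S|\binom d2$ full ridges, so they say nothing about the other half of the conjecture.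

Call $k$ a \emph{witness} for the pair $\{i,j\}$ if $B_{ij}(k)<0$. Dividing by $r_{ij}r_{ji}$, this reads
\begin{equation}\label{eq:witness}
\frac{r_{ki}}{r_{ji}}+\frac{r_{kj}}{r_{ij}}+\frac{1+r_{ki}+r_{kj}}{r_{ij}r_{ji}}<1 .
\end{equation}
A witness must therefore undercut $j$ in column $i$ of the array and undercut $i$ in column $j$. This shows both how to design the array and how far one can go. If $r_{ji}$ is a smallest entry of column $i$, then the left side of \eqref{eq:witness} exceeds $1$ for every $k$, and the ridge $\{i,j\}$ is empty. In particular all ridges of type (B) are empty when all entries are equal. In general every $i\in S$ belongs to an empty pair, so at least $|S|/2$ ridges of type (B) are empty, and equality forces the empty pairs to form a perfect matching of $S$. The best one can hope for in this family is to split $S$ into couples, put the minimum of each column in the row of the partner, and find a witness for every other pair.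

\section{Couples and the proof of Theorem~\ref{thm:upper}}\label{sec:couples}

Let $d\ge3$, $m=\lfloor(d+1)/2\rfloor\ge2$ and $S=\{1,\dots,2m\}$. If $d$ is odd, then $S=I$. If $d$ is even, then $I$ has no perfect matching, and we leave one facet without a pyramid: $S=I\setminus\{o\}$ with $o=d+1$. The \emph{couples} are the pairs $\{2a-1,2a\}$, $1\le a\le m$, and $i^*$ denotes the partner of $i$.

For a pair $\{u,v\}$ from different couples, a natural witness is $v^*$, since it holds the minimum of column $v$. It must also undercut $v$ in column $u$, so $r_{v^*u}$ should be much smaller than $r_{vu}$. Then $v$ cannot be a witness for $\{u,v^*\}$, and this pair has to rely on $u^*$. Continuing in this way one goes once around a $4$-cycle, which leads to the following definition.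
\begin{itemize}
\item Put $r_{ii^*}=2$ for all $i\in S$.
\item For $a<b$, $i=2a-1$ and $j=2b-1$, take the directed cycle $i\to j\to i^*\to j^*\to i$, and put $r_{uv}=4$ and $r_{vu}=16$ for each of its arcs $u\to v$.
\item If $d$ is even, put $r_{io}=4$ for all $i\in S$.
\end{itemize}
Every pair of indices from different couples is joined by exactly one arc, so all entries are defined. For $d=3$ these are the points of Section~\ref{sec:three}. Opposite vertices of each cycle are partners, so starting from any arc $u\to v$ the cycle reads $u\to v\to u^*\to v^*\to u$ (Figure~\ref{fig:cycle}).

\begin{figure}[ht]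
\centering
\begin{tikzpicture}[scale=2]
\node (a) at (0,1) {$u$};
\node (b) at (1,1) {$v$};
\node (c) at (1,0) {$u^*$};
\node (d) at (0,0) {$v^*$};
\draw[->,thick] (a)--(b);
\draw[->,thick] (b)--(c);
\draw[->,thick] (c)--(d);
\draw[->,thick] (d)--(a);
\draw[dashed] (a)--(c);
\draw[dashed] (b)--(d);
\end{tikzpicture}
\caption{Two couples $\{u,u^*\}$ and $\{v,v^*\}$, joined by dashed lines. The entry $r$ equals $4$ along an arrow, $16$ against an arrow, and $2$ in both directions of a dashed line. The apex $y_{v^*}$ lies inside the neighboring sphere of the ridge given by the pair $\{u,v\}$.}
\label{fig:cycle}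
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Property (R1) holds. An index $k\in S$ lies in one cycle for each couple $\{i,i^*\}$ other than its own, and there one of $i,i^*$ is its successor and the other its predecessor; hence
\begin{equation}\label{eq:416}
\{r_{ki},r_{ki^*}\}=\{4,16\}.
\end{equation}
So each row consists of one $2$, of $m-1$ fours and $m-1$ sixteens, and of one more $4$ if $d$ is even. This is (R2), and Section~\ref{sec:pyramids} applies.

\emph{Ridges of type (B) in $P_0$.} Let $\{u,v\}$ not be a couple, named so that $u\to v$ is an arc. Then $r_{uv}=4$, $r_{vu}=16$, $r_{v^*v}=2$, and $r_{v^*u}=4$ because $v^*\to u$ is an arc. Thus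
\[
B_{uv}(v^*)=5\cdot4+17\cdot2-63=-9<0,
\]
and $y_{v^*}$ lies strictly inside the sphere. For a couple $\{i,i^*\}$ and any $k\in S\setminus\{i,i^*\}$, \eqref{eq:416} gives $B_{ii^*}(k)=3(4+16)-3=57>0$, so by Lemma~\ref{lem:spheres}(b) all vertices not on the sphere lie strictly outside it.

\emph{Perturbation.} By Lemma~\ref{lem:perturb}(b) we can move the points by an arbitrarily small amount so that no $d+2$ lie on a sphere. We keep the names of the points and let $P$ be their convex hull. For a small enough displacement, $P$ has the faces of Lemma~\ref{lem:facets}, so it is simplicial, not a simplex, and generic. By Lemma~\ref{lem:perturb}(a), finitely many strict statements persist: no ridge of type (A) is empty, the empty ridges of type (B) are exactly the $m$ couples, and, by \eqref{eq:c}, every $y_i$ lies strictly inside the sphere through $x_1,\dots,x_{d+1}$. For odd $d$ there are no other ridges, and $P$ has $m=(d+1)/2$ empty ridges.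

\emph{Ridges of type (C).} Let $d$ be even. The neighboring sphere of $\{x_l:l\neq i,o\}$ passes through $F_o$ and $y_i$. In $P_0$ these $2m$ spheres coincide, because $\pi+\frac c4\lambda_o$ vanishes on $F_o$ and equals $-c\mu+c\mu=0$ at every $y_i$; so we argue directly in $P$. Let $\pi$ and $\lambda_o$ now refer to the perturbed simplex $x_1,\dots,x_{d+1}$: $\pi$ is the power function of its circumsphere and $\lambda_o$ the barycentric coordinate at $x_o$. The vertices outside $F_o$ are $x_o$ and the $y_i$. They lie strictly on one side of the hyperplane $\lambda_o=0$ of the facet $F_o$, and $\lambda_o(x_o)=1$, so $\lambda_o>0$ at all of them. For such a vertex $z$ put $t(z)=-\pi(z)/\lambda_o(z)$. The function $\pi+t(z)\lambda_o$ vanishes on $F_o$ and at $z$, so it is the power function of the sphere through these points. Its value at another vertex $z'\notin F_o$ is $\lambda_o(z')\,(t(z)-t(z'))$. By genericity this is nonzero, so the values of $t$ are distinct, and the sphere through $F_o$ and $z$ has no vertex inside if and only if $z$ maximizes $t$. Since $t(x_o)=0$ and $t(y_i)>0$, the unique maximizer is one of the $y_i$. Exactly one ridge of type (C) is empty, and $P$ has $m+1=(d+2)/2$ empty ridges.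

In both cases the number is $\lceil(d+1)/2\rceil$. Finally, $(d+1)/2<d$ for odd $d\geq3$ and $(d+2)/2<d$ for even $d\ge4$.
\end{proof}

\section{Two ears: the proof of Theorem~\ref{thm:lower}}\label{sec:ears}

A sphere through $d+1$ vertices with power function $|z|^2-g(z)$ has all other vertices outside if and only if the affine function $g$, which agrees with $|v|^2$ at the $d+1$ vertices, lies below $|v|^2$ at the others. It has them all inside if and only if $-g$ stands in the same relation to $-|v|^2$. To treat both cases at once we work with an arbitrary height function.

Let $P$ be a simplicial $d$-polytope, $d\ge2$, with vertex set $V$, and let $h\colon V\to\mathbb{R}$ be such that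
\begin{equation}\label{eq:h}
\text{no affine function on $\mathbb{R}^d$ agrees with $h$ at more than $d+1$ points of $V$.}
\end{equation}
A \emph{cell} is a $d$-simplex $\tau$ with vertices in $V$ such that the affine function $g_\tau$ that agrees with $h$ at the vertices of $\tau$ satisfies $g_\tau<h$ at all other points of $V$. For $h(v)=|v|^2$ the cells form the Delaunay triangulation of $V$, and for $h(v)=-|v|^2$ the farthest-point Delaunay triangulation. We need three properties.

\begin{lemma}\label{lem:cells}
\begin{enumerate}
\item[(a)] The cells cover $P$.
\item[(b)] A facet of a cell that is not contained in $\partial P$ is a facet of a second cell.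
\item[(c)] A facet of a cell that is contained in $\partial P$ is a facet of $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q\subset\mathbb{R}^d\times\mathbb{R}$ be the set of points lying on or vertically above $\operatorname{conv}\{(v,h(v)):v\in V\}$. It is a polyhedron of dimension $d+1$ that projects onto $P$. Since $Q$ contains upward rays, each facet inequality has the form $t\ge g(z)$ with $g$ affine (a \emph{lower} facet) or does not involve $t$ (a \emph{vertical} facet, which projects into $\partial P$). A lower facet is the convex hull of the lifted points with $h(v)=g(v)$. It is $d$-dimensional and lies in the graph of $g$, so these $v$ affinely span $\mathbb{R}^d$; by \eqref{eq:h} there are exactly $d+1$ of them, and they span a cell with $g_\tau=g$. Conversely, for a cell $\tau$ the inequality $t\ge g_\tau(z)$ defines a lower facet.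

(a) The lowest point of $Q$ above $z\in P$ lies on a lower facet, since otherwise it could be moved down within $Q$.

(b) The lift of a facet $\Phi$ of $\tau$ is a ridge of $Q$, so by (F2) it lies in a second facet of $Q$. This facet is not vertical if $\Phi\not\subset\partial P$, so it is the lift of a second cell, whose vertices include those of $\Phi$.

(c) A relative interior point of $\Phi$ lies in some facet $F$ of $P$. An affine function that is nonnegative on $P$ and vanishes exactly on $F$ vanishes at this point, hence on $\Phi$. So the $d$ vertices of $\Phi$ lie in $V\cap F$, which has exactly $d$ elements because $P$ is simplicial.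
\end{proof}

An \emph{ear} is a cell with at least two facets in $\partial P$. For $d=2$ the cells triangulate a polygon by diagonals, their adjacency graph is a tree, and its leaves are ears. In higher dimensions this argument is not available: in Example~\ref{ex:bipyramid} with $h(v)=|v|^2$ and $\kappa>0$ the cells are the $d$ simplices that omit one $w_i$, and any two of them are adjacent. The substitute for a leaf comes from a point $x$: the value $g_\tau(x)$ increases whenever one crosses a common facet of two cells toward the side of $x$, so the cell that minimizes it sits at the far end as seen from $x$. Call $x$ \emph{admissible} if $x\in\operatorname{int}P$ and the values $g_\tau(x)$ over all cells $\tau$ are distinct.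

\begin{lemma}\label{lem:ear}
If $x$ is admissible, then the cell $\tau$ that minimizes $g_\tau(x)$ is an ear.
\end{lemma}

\begin{proof}
For a vertex $w$ of $\tau$ let $\lambda_w$ be the barycentric coordinate with respect to $\tau$ and $\Phi_w$ the facet opposite $w$. Suppose $\Phi_w\not\subset\partial P$, and let $\tau'$ be a second cell with facet $\Phi_w$. The function $g_\tau-g_{\tau'}$ vanishes at the vertices of $\Phi_w$. At $w$ it equals $h(w)-g_{\tau'}(w)>0$, since $w$ is not a vertex of $\tau'$. So it is a positive multiple of $\lambda_w$. It is negative at $x$, and therefore $\lambda_w(x)<0$.

If no facet of $\tau$ were in $\partial P$, all coordinates of $x$ would be negative, although they add up to $1$. Suppose that exactly one facet $\Phi_v$ is in $\partial P$. Then $\lambda_w(x)<0$ for all $w\ne v$, so $\lambda_v(x)=1+\sum_{w\ne v}|\lambda_w(x)|$, and solving $x=\sum_w\lambda_w(x)w$ for $v$ gives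
\[
v=\frac{1}{\lambda_v(x)}\Bigl(x+\sum_{w\ne v}|\lambda_w(x)|\,w\Bigr).
\]
This expresses $v$ as a convex combination of points of $P$ different from $v$, which is impossible for a vertex of $P$.
\end{proof}

The last step is where it matters that all points of $V$ are vertices of $P$: a triangle cut into three triangles from an interior point has no piece with two sides on the boundary.

\begin{proposition}\label{prop:ears}
If $P$ is not a simplex, there are at least two ears.
\end{proposition}

\begin{proof}
The function $g_\tau$ determines $\tau$, whose vertices are the points of $V$ with $g_\tau=h$. So the functions $g_\tau$ are distinct, and all points of $\operatorname{int}P$ outside finitely many hyperplanes are admissible. By Lemma~\ref{lem:ear} there is an ear $\tau$. As $P$ is not a simplex, Lemma~\ref{lem:cells}(a) gives a cell $\tau'\ne\tau$. Choose an admissible $x\in\operatorname{int}\tau$. At the vertices of $\tau$ we have $g_{\tau'}\le h=g_\tau$, with strict inequality at a vertex that does not belong to $\tau'$. All barycentric coordinates of $x$ with respect to $\tau$ are positive, so $g_{\tau'}(x)<g_\tau(x)$. The minimizer at $x$ is thus different from $\tau$, and it is an ear by Lemma~\ref{lem:ear}.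
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $P$ be generic, $\varepsilon\in\{1,-1\}$ and $h(v)=\varepsilon|v|^2$. If an affine function $g$ agreed with $h$ at $d+2$ vertices, these would be zeros of $|z|^2-\varepsilon g(z)$ and would lie on a sphere by Lemma~\ref{lem:power}. So genericity gives \eqref{eq:h}. For a cell $\tau$, the function $|z|^2-\varepsilon g_\tau(z)$ is the power function of its circumsphere, and at a vertex $v$ of $P$ not in $\tau$ it equals $\varepsilon(h(v)-g_\tau(v))$, which has the sign of $\varepsilon$.

Let $\tau$ be an ear. Two of its facets are facets of $P$ by Lemma~\ref{lem:cells}(c). They share $d-1$ vertices, which span a ridge of $P$, and together they contain all vertices of $\tau$. The neighboring sphere of this ridge is the circumsphere of $\tau$, so the ridge is empty if $\varepsilon=1$ and full if $\varepsilon=-1$. A ridge determines its two facets, hence their $d+1$ vertices, so different ears give different ridges. Proposition~\ref{prop:ears} provides two ears for each sign.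
\end{proof}

For the perturbed polytope of Section~\ref{sec:three} the bound for empty ridges is attained. Since it has only two empty edges, its Delaunay triangulation has exactly two ears, the tetrahedra $x_3x_4y_1y_2$ and $x_1x_2y_3y_4$.

\begin{thebibliography}{1}
\bibitem{AGMT}
Arseniy Akopyan, Alexey Glazyrin, Oleg R. Musin, Alexey Tarasov,
\emph{The Extremal Spheres Theorem}, arXiv:0906.3823 (2009).
\end{thebibliography}
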